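# Periodic eigenvalue gaps and dominated splittings of fiber-bunched cocycles

## 1. Cocycles, exponents, domination, bunching

Throughout, $d\geqslant 2$, and all finite-dimensional vector spaces carry fixed inner products. For a matrix $M$ we write $\sigma_1(M)\geqslant\dots\geqslant\sigma_d(M)$ for its singular values, $r(M)$ for its spectral radius, and $\mathfrak m(M)=\inf_{\|v\|=1}\|Mv\|$ for its co-norm. We use constantly that $\|\Lambda^m M\|=\sigma_1(M)\cdots\sigma_m(M)$, and that $r(\Lambda^mM)=\chi_1\cdots\chi_m$ if $\chi_1\geqslant\dots\geqslant\chi_d$ are the moduli of the eigenvalues of $M$.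

**Definition (linear cocycle).** A linear cocycle is a pair $(T,A)$ with $T:X\to X$ a homeomorphism of a compact metric space $(X,\mathrm{dist})$ and $A:X\to GL(d,\mathbb R)$ continuous. We write $A^n(x)=A(T^{n-1}x)\cdots A(Tx)A(x)$ for $n>0$ and $A^0(x)=I$.

*Example (positive matrices).* Let $T$ be the shift on $\{0,1\}^{\mathbb Z}$ and $A(x)=P_{x_0}$, where
$$P_0=\begin{pmatrix}2&1\\1&1\end{pmatrix},\qquad P_1=\begin{pmatrix}1&1\\1&2\end{pmatrix}.$$
Then $A^n(x)=P_{x_{n-1}}\cdots P_{x_0}$ has determinant $1$. A product of $n$ matrices with entries $\geqslant1$ has entries $\geqslant 2^{n-1}$. So $\sigma_1(A^n(x))\geqslant 2^{n-1}$, $\sigma_2=1/\sigma_1$, and $\sigma_1/\sigma_2\geqslant 4^{n-1}$. We return to this example several times.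

**Definition (exponents, full probability).** The set $\mathcal R\subset X$ of regular points is the Borel set of points at which the limits $\lambda_j(x)=\lim_n\frac1n\log\sigma_j(A^n(x))$ exist for $j=1,\dots,d$. It satisfies $\mu(\mathcal R)=1$ for every $T$-invariant probability measure $\mu$. A set $\mathcal S\subset X$ has full probability if $\mu(\mathcal S)=1$ for every $T$-invariant probability measure $\mu$.

*Example.* In $\{0,1\}^{\mathbb Z}$ let $z_n=0$ for $n<0$ and $z_n=1$ for $n\geqslant0$. The orbit of $z$ is infinite, and an invariant probability measure gives equal mass to its points, so it gives them mass $0$. The complement of this orbit has full probability. On the other hand, a full probability set contains every periodic point, as one sees by taking $\mu$ uniform on the orbit. So information on a full probability set says nothing directly about an individual non-periodic orbit, but it says something about every periodic orbit.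

**Definition (dominated splitting).** Let $1\leqslant i\leqslant d-1$. The cocycle has a dominated splitting of index $i$ if there is an $A$-invariant splitting $\mathbb R^d=E_x\oplus F_x$ ($x\in X$), $\dim E_x=i$, with constants $C>0$, $0<\tau<1$ such that
$$\frac{\|A^n(x)|_{F_x}\|}{\mathfrak m(A^n(x)|_{E_x})}<C\tau^n\qquad\text{for all }x\in X,\ n\geqslant0.$$

*Example.* The constant cocycle $\mathrm{diag}(2,1)$ has $E=\mathbb Re_1$, $F=\mathbb Re_2$, $C=2$, $\tau=1/2$. The constant cocycle given by a rotation of $\mathbb R^2$ has none, since the quotient is $1$ for any pair of invariant lines. In the positive matrix example let $e_x=\bigcap_{n}A^n(T^{-n}x)(\mathcal C)$, where $\mathcal C$ is the set of lines in the closed first quadrant. If the columns of $A^n(T^{-n}x)$ are $u,v$, the sine of their angle is $\det/(\|u\|\|v\|)\leqslant 4^{-(n-1)}$. So $e_x$ is a single line, it depends only on $x_{-1},x_{-2},\dots$, and $A(x)e_x=e_{Tx}$. If $x,y$ have the same coordinates at $-1,\dots,-n$, then $e_x$ and $e_y$ both lie in $A^n(T^{-n}x)(\mathcal C)$, so $x\mapsto e_x$ is Hölder. It is not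 constant: at $0^\infty$ it is the top eigenline of $P_0$, spanned by $(\varphi,1)$ with $\varphi=\frac{1+\sqrt5}2$, and at $1^\infty$ it is spanned by $(1,\varphi)$. The matrices $A(x)^{-1}$ map the second quadrant and its negative into themselves, so in the same way there is a line field $f_x=\bigcap_nA^n(x)^{-1}(\mathcal C')$, with $\mathcal C'$ the lines of the closed second quadrant, which depends only on $x_0,x_1,\dots$. These are the fast and the slow line. The fast one depends on the past and the slow one on the future.

**Definition (base systems, fiber-bunching).** *Transitive* means that for nonempty open $U,V$ there is $n\geqslant1$ with $T^nU\cap V\neq\emptyset$. The base $T$ is a transitive subshift of finite type (SFT) or a transitive Anosov diffeomorphism. Let $\nu<1$ be such that distances between points of the same local stable set contract by at least the factor $\nu$ under $T$, and distances between points of the same local unstable set contract by at least the factor $\nu$ under $T^{-1}$. In the Anosov case $\mathrm{dist}$ comes from an adapted Riemannian metric. In the SFT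 case, with $T((x_n))=(x_{n+1})$,
$$\mathrm{dist}(x,y)=2^{-N(x,y)},\qquad N(x,y)=\max\{N\geqslant0:x_n=y_n\ \text{for all }|n|<N\},$$
$\mathrm{dist}(x,x)=0$, and $\nu=1/2$. The cocycle is *fiber-bunched* if $A$ is $\alpha$-Hölder for some $\alpha>0$ and $\|A(x)\|\,\|A(x)^{-1}\|\,\nu^\alpha<1$ for all $x$. For the shift the inequality reads $\|A(x)\|\|A(x)^{-1}\|2^{-\alpha}<1$.

*Examples.* Over a shift, a cocycle depending on finitely many coordinates is $\alpha$-Hölder for every $\alpha$; taking $\alpha$ large, it is fiber-bunched. The cocycle $\mathrm{diag}(e^{\varphi},e^{-\varphi})$ with $\varphi$ $\alpha$-Hölder is fiber-bunched with this exponent if $2|\varphi|<\alpha\log2$ everywhere.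

For a periodic point $T^Nq=q$, $N\geqslant1$, let $\chi_1\geqslant\dots\geqslant\chi_d$ be the eigenvalue moduli of $A^N(q)$ and
$$g_i(q)=\frac1N\log\frac{\chi_i}{\chi_{i+1}},$$
which does not depend on the choice of the period $N$. Since $\|\Lambda^mA^{kN}(q)\|^{1/k}\to\chi_1\cdots\chi_m$ as $k\to\infty$, we have $\lambda_i(q)-\lambda_{i+1}(q)=g_i(q)$.

All notions of the problem are now in place. It is stated in Renato Velozo, "Characterization of uniform hyperbolicity for fiber-bunched cocycles", arXiv:1807.11335 (2018). Let $(T,A)$ be fiber-bunched over a transitive SFT or a transitive Anosov diffeomorphism, and suppose there are $\tau>0$ and a full probability set $\mathcal S\subset\mathcal R$ with $\lambda_i-\lambda_{i+1}\geqslant\tau$ on $\mathcal S$. Must $(T,A)$ have a dominated splitting of index $i$? In words: does a uniform gap, seen only asymptotically and only by invariant measures, produce uniform estimates at every point and every time? The answer is yes.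

**Theorem 1.** Under these hypotheses, $(T,A)$ has a dominated splitting of index $i$. It suffices that $g_i(q)\geqslant\tau>0$ for all periodic $q$.

**Theorem 2.** Let $(T,A)$ be fiber-bunched over a transitive SFT or a transitive Anosov diffeomorphism, $1\leqslant i\leqslant d-1$, and $\Delta_i=\inf_{q\ \text{periodic}}g_i(q)\geqslant0$. Then
$$\Delta_i=\inf_{\mu\ T\text{-inv.}}\int(\lambda_i-\lambda_{i+1})\,d\mu=\lim_{n\to\infty}\frac1n\inf_x\log\frac{\sigma_i(A^n(x))}{\sigma_{i+1}(A^n(x))}.$$
There is a dominated splitting of index $i$ if and only if $\Delta_i>0$. In that case the inequality in the definition holds with ratio $e^{-t}$ for every $0<t<\Delta_i$, and for no $t>\Delta_i$.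

The hypothesis on $\mathcal S$ implies $g_i\geqslant\tau$ at every periodic point, because $\mathcal S$ contains all periodic points. So from now on we only use the periodic gaps.

We rely on the following criterion of Bochi–Gourmelon [Math. Z. 263 (2009)].

**(BG)** A cocycle over a homeomorphism of a compact metric space has a dominated splitting of index $i$ if and only if there are $C>0$, $\theta<1$ with $\sigma_{i+1}(A^n(x))\leqslant C\theta^n\sigma_i(A^n(x))$ for all $x$ and $n\geqslant0$. Dominated splittings are continuous; in particular the angles between the two bundles are bounded below.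

So we must turn eigenvalue gaps at periodic orbits into singular value gaps everywhere.

## 2. Constant, diagonal and two-dimensional cocycles

For a constant cocycle $A(x)\equiv M$, the hypothesis says $\chi_i>\chi_{i+1}$ for $M$, and the sums of generalized eigenspaces give the splitting.

Next let $A=\mathrm{diag}(e^f,e^g)$ with $f,g$ Hölder, over a vertex shift whose graph is irreducible. Put $\varphi=f-g$ and $S_n\varphi=\sum_{j<n}\varphi\circ T^j$. Then $\sigma_1/\sigma_2(A^n(x))=e^{|S_n\varphi(x)|}$, and the hypothesis reads $|S_N\varphi(q)|\geqslant\tau N$ whenever $T^Nq=q$. Given $x$ and $n\geqslant1$, run along $x_0\cdots x_n$, return from $x_n$ to $x_0$ along a path of length at most some fixed $\ell_0$, and repeat. This gives a periodic $q$ of period $N$, $n\leqslant N\leqslant n+\ell_0$. For $0\leqslant j\leqslant n$ the points $T^jx$ and $T^jq$ agree at the coordinates $-j,\dots,n-j$, so their distance is at most $2^{-\min(j,n-j)}$. Summing the Hölder estimates gives $|S_n\varphi(x)-S_N\varphi(q)|\leqslant C$, hence $|S_n\varphi(x)|\geqslant\tau n-C$, and (BG) gives domination.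 One can even see which axis dominates. Take $n_0$ with $\tau n_0-C>2\|\varphi\|_\infty$. The set $\{S_{n_0}\varphi>0\}$ is clopen, and it is $T$-invariant because $|S_{n_0}\varphi\circ T-S_{n_0}\varphi|\leqslant2\|\varphi\|_\infty$. By transitivity it is everything or empty.

Third, let $d=2$, $i=1$, and let $A(x)=A(x_0)$ over a full shift. Then $P=A^n(x)$ is the period matrix of $(x_0\cdots x_{n-1})^\infty$, and
$$\frac{\sigma_1}{\sigma_2}(P)=\frac{\|P\|^2}{|\det P|}\geqslant\frac{r(P)^2}{|\det P|}=\frac{\chi_1}{\chi_2}(P)\geqslant e^{\tau n}.$$
This is again domination by (BG).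

## 3. What closing an orbit loses from dimension three on

One might first try compactness. If singular value gaps fail along $x_n$, take a limit $\mu$ of the empirical measures of $x_n,\dots,T^{n-1}x_n$. The sequences $\log\|\Lambda^mA^n\|$ are subadditive, so their growth along $x_n$ is bounded *above* in terms of $\mu$. But
$$\frac{\sigma_i}{\sigma_{i+1}}(M)=\frac{\|\Lambda^iM\|^2}{\|\Lambda^{i-1}M\|\,\|\Lambda^{i+1}M\|}\tag{1}$$
must be bounded below, which needs a *lower* bound on $\|\Lambda^iA^n(x_n)\|$. Subadditivity does not supply one.

The better attempt is the closing argument of Section 2. With $r_m=r(\Lambda^mM)$,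
$$\frac{\chi_i}{\chi_{i+1}}(M)=\frac{r_i^2}{r_{i-1}\,r_{i+1}}.\tag{2}$$
Take the simplest situation again, $A(x)=A(x_0)$ over a full shift, so that every product $P$ is a period matrix. We know that (2) is large and want (1) to be large. In the numerator $r_i\leqslant\|\Lambda^iP\|$ is the right direction. In the denominator we need $r_{i\pm1}\geqslant c\,\|\Lambda^{i\pm1}P\|$, and the trivial inequality goes the wrong way. For $d=2$ the denominator is $1\cdot|\det P|$ in both formulas, and that is why this case was easy. For $d=3$, $i=1$ consider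
$$P=t\oplus\begin{pmatrix}0&t\\t^{-1}&0\end{pmatrix},\quad t>1 .$$
The eigenvalue moduli are $t,1,1$ and the singular values are $t,t,t^{-1}$. So $\chi_1/\chi_2=t$ but $\sigma_1/\sigma_2=1$: an eigenvalue gap of one matrix says nothing about its singular values. This is the exact point where plain closing stops.

A remedy suggests itself. We are free to insert a connecting word before closing up. If a connector with matrix $1\oplus\begin{pmatrix}0&1\\1&0\end{pmatrix}$ is available, then multiplying $P$ by it gives $t\oplus\mathrm{diag}(t^{-1},t)$, whose moduli are $t,t,t^{-1}$, so this closed orbit detects the missing gap. We need a finite list of connectors such that for each product $P$ one of them makes $r(\Lambda^m(\cdot))\geqslant c\|\Lambda^mP\|$ for all $m$ at once.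

Such a list need not exist for the cocycle itself. Over the full 2-shift take $A(x)=Q_{x_0}$ with
$$Q_0=\begin{pmatrix}1&1\\0&2\end{pmatrix},\quad Q_1=\begin{pmatrix}2&1\\0&1\end{pmatrix},\qquad Q_1^kQ_0^k=\begin{pmatrix}2^k&2\cdot2^k(2^k-1)\\0&2^k\end{pmatrix}.$$
The norm is of order $4^k$, but multiplying by matrices from a finite list of triangular connectors gives spectral radius at most a constant times $2^k$. Connectors exist only modulo the off-diagonal part.

This dictates the plan. We replace the cocycle by the diagonal blocks of a block triangular form, with values in a real algebraic group $G$, and choose all this with $\dim G$ minimal. We show that $G$ may be taken connected and reductive and, this being the heart of the matter, that no nonconstant Hölder field of subspaces invariant under the cocycle and its *stable* holonomies can exist in representations of $G$. Connectors then come from a spanning argument: the span of all connectors applied to a vector is such a field, hence constant and $G$-invariant, hence large. At the end the off-diagonal blocks are put back by a perturbation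 argument. They can be made arbitrarily small by conjugation, and domination survives small perturbations.

The heart is delicate because a field invariant under stable holonomies only need not be constant when $G$ is chosen carelessly. In the positive matrix example with $G=GL(2,\mathbb R)$ the slow line field $f_x$ is one (the holonomies there are trivial, as we shall see, and $f_x$ depends only on the future). It must be shown that such a field always allows a smaller $G$.

## 4. Tools from matrices and algebraic groups

*Hölder* means Hölder for some exponent; finitely many Hölder maps get a common exponent.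

**(IP) Interpolation.** If $d(f_n,f)\leqslant C\theta^n$ uniformly, $\theta<1$, and $f_n$ is $\beta$-Hölder with constant $\leqslant CK^n$, $K>1$, then $f$ is Hölder. Indeed $d(f(x),f(y))\leqslant2C\theta^n+CK^n\mathrm{dist}(x,y)^\beta$. Choose $n$ with $K^n\leqslant\mathrm{dist}(x,y)^{-\beta/2}<K^{n+1}$. The second term is then at most $C\,\mathrm{dist}(x,y)^{\beta/2}$, and the first is at most a constant times a positive power of $\mathrm{dist}(x,y)$.

**(TR) Triangular products.** Let a continuous cocycle $B$ be block triangular for a fixed decomposition into $K$ blocks, with diagonal blocks satisfying $\|B_k^n(x)\|\leqslant C\theta^n$ for all $x,n,k$. Then for every $\theta'>\theta$, $\|B^n(x)\|\leqslant C'\theta'^n$. Expand $B^n(x)$ into products of blocks and group them by the times of passage between different blocks: each nonzero term changes block at most $K-1$ times, so there are polynomially many terms. Each is a product of at most $K$ stretches of diagonal products and at most $K-1$ bounded off-diagonal factors, hence at most $C''\theta^n$.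

**(SV) Singular values and splittings.** Let $M:V\to V'$ be invertible, $V=E\oplus F$, $V'=E'\oplus F'$, $ME=E'$, $MF=F'$, $\dim E=i$. By min–max, $\sigma_i(M)\geqslant\mathfrak m(M|_E)$ and $\sigma_{i+1}(M)\leqslant\|M|_F\|$. If the angles of both splittings are bounded below, there are $K,K'\geqslant1$ depending only on this bound such that $\mathfrak m(M|_E)>K'\|M|_F\|$ implies $\sigma_i(M)\leqslant K\mathfrak m(M|_E)$ and $\sigma_{i+1}(M)\geqslant K^{-1}\|M|_F\|$. To see this, change the inner products by bounded factors so that $E\perp F$ and $E'\perp F'$. Then the singular values of $M$ are those of $M|_E$ together with those of $M|_F$, and if $K'$ is large those of $M|_E$ are the $i$ largest.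

An *algebraic group* is a Zariski closed subgroup $G$ of some $GL(N,\mathbb R)$. Its Zariski closure in $GL(N,\mathbb C)$ is $G_{\mathbb C}$; its Zariski identity component is $G^0$, which is irreducible, of finite index, and contains a neighborhood of $1$ in $G$; the Hausdorff identity component of $G$ is Zariski dense in $G^0$. The Lie algebra of $G$ is $\mathfrak g$. Representations are real, finite-dimensional and rational. $R_u(G)$ is the unipotent radical, and *reductive* means $R_u(G)=1$. For instance, the upper triangular group in $GL(2,\mathbb R)$ has as unipotent radical the matrices with diagonal $(1,1)$, and it is the semidirect product of this with the (reductive) diagonal group. We recall the following facts.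

**(A1)** [Chevalley; Borel, *Linear Algebraic Groups*, 5.1] If $S\subset G$ is an algebraic subgroup, there are a representation $E$ of $G$ and a line $\ell\subset E$ with $S=\mathrm{Stab}_G(\ell)$; then $\mathfrak s=\{\xi\in\mathfrak g:\xi\ell\subset\ell\}$.

**(A2)** [Mostow] $G=J\ltimes R_u(G)$ with $J$ reductive algebraic (a Levi factor) and a rational projection $G\to J$. Unipotent groups are connected, $R_u(G)$ contains every normal unipotent algebraic subgroup of $G$, and $R_u(G^0)=R_u(G)$.

**(A3)** Representations of reductive groups are completely reducible. $R_u(G)$ acts trivially in irreducible representations of $G$.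

**(A4)** [Borel–Serre; Zimmer, *Ergodic Theory and Semisimple Groups*, 3.1.3] Orbits of $G$ in $\mathbb P(E)$, $E$ a representation, are locally closed in the Hausdorff topology; hence they are embedded submanifolds and orbit maps have smooth local sections.

**(A5)** If $\pi$ is a rational homomorphism of $G$, the Zariski closure of $\pi(G)$ has Lie algebra $d\pi(\mathfrak g)$.

## 5. Coding the base by an irreducible vertex shift

The purpose of this section is to reduce to symbolic bases, where paths can be concatenated freely.

**Anosov case.** Take a Markov partition of diameter $\leqslant\beta$ with $\beta$ small and the coding $\pi:\Sigma\to M$ [Bowen, LNM 470, Thm 3.18, Prop. 3.19]: $\Sigma$ is a transitive vertex shift, $\pi$ is continuous and onto, and $\pi\sigma=T\pi$. We claim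
$$\mathrm{dist}(\pi x,\pi y)\leqslant C\nu^{N(x,y)} .$$
Let $a_j=T^j\pi x$, $b_j=T^j\pi y$, $N=N(x,y)\geqslant1$. For $|j|<N$ the points $a_j,b_j$ lie in a common rectangle, which also contains $c_j=[a_j,b_j]$, the single point of $W^s_\varepsilon(a_j)\cap W^u_\varepsilon(b_j)$. So $c_j$ is within $\beta$ of $a_j$ and of $b_j$. If $|j|,|j+1|<N$, then $Tc_j=c_{j+1}$. Indeed, clearly $Tc_j\in W^s_\varepsilon(a_{j+1})$. Also $\mathrm{dist}(T^{-n}Tc_j,T^{-n}b_{j+1})\leqslant\varepsilon$ for $n\geqslant1$ because $c_j\in W^u_\varepsilon(b_j)$, and for $n=0$ because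
$$\mathrm{dist}(Tc_j,b_{j+1})\leqslant\mathrm{dist}(Tc_j,Ta_j)+\mathrm{dist}(a_{j+1},b_{j+1})\leqslant2\beta\leqslant\varepsilon .$$
So $Tc_j\in W^s_\varepsilon(a_{j+1})\cap W^u_\varepsilon(b_{j+1})=\{c_{j+1}\}$. Consequently $c_0=T^{-(N-1)}c_{N-1}$, which gives $\mathrm{dist}(c_0,b_0)\leqslant\nu^{N-1}\varepsilon$, and $c_0=T^{N-1}c_{-(N-1)}$, which gives $\mathrm{dist}(c_0,a_0)\leqslant\nu^{N-1}\varepsilon$. This proves the claim.

Thus $A\circ\pi$ is $\alpha'$-Hölder with $2^{-\alpha'}=\nu^\alpha$, and the bunching inequality for $A$ is the one for $A\circ\pi$. Periodic points of $\Sigma$ map to periodic points with the same matrices, so the gaps stay $\geqslant\tau$.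

**SFT case.** Replace $x$ by the sequence of its $k$-blocks $(x_n\cdots x_{n+k-1})_n$ with $k$ large. This turns the SFT into a vertex shift and changes $N(x,y)$ by at most $k-1$, so it changes $\mathrm{dist}$ by bounded factors and preserves all hypotheses. Transitivity says that any vertex leads to any other.

So let $(X_0,T)$ be an irreducible vertex shift and $A_0:X_0\to GL(d,\mathbb R)$ fiber-bunched, with all periodic gaps $g_i\geqslant\tau>0$. Estimates on singular values valid for all $x\in X_0$ transfer to the original system since $\pi$ is onto.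

## 6. Holonomies, su-cocycles and gauges

For a vertex shift $X$ let
$$X_s=\{(x,y):x_n=y_n\ \forall n\geqslant0\},\qquad X_u=\{(x,y):x_n=y_n\ \forall n\leqslant0\}.$$
Write $x^+=(x_n)_{n\geqslant0}$ (the future), $x^-=(x_n)_{n\leqslant0}$ (the past), and $(\xi|\eta)$ for the point with past $\xi$ and future $\eta$, where $\xi_0=\eta_0$.

**Definition (su-cocycle).** Let $G$ be an algebraic group. A $G$-valued su-cocycle $(A,H^s,H^u)$ over $X$ consists of Hölder maps $A:X\to G$, $H^s:X_s\to G$, $H^u:X_u\to G$ with $H_{y\to z}H_{x\to y}=H_{x\to z}$ and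
$$A(y)H^s_{x\to y}=H^s_{Tx\to Ty}A(x)\quad((x,y)\in X_s),\tag{3}$$
$$A(T^{-1}y)H^u_{T^{-1}x\to T^{-1}y}=H^u_{x\to y}A(T^{-1}x)\quad((x,y)\in X_u).\tag{4}$$

*Example.* If $A(x)=A(x_0)$, then $H^s\equiv H^u\equiv1$ is a choice of holonomies. For a scalar $A=e^\varphi$ with $\varphi$ Hölder, $H^s_{x\to y}=\exp\sum_{j\geqslant0}(\varphi(T^jx)-\varphi(T^jy))$ satisfies (3), and $H^u_{x\to y}=\exp\sum_{j\geqslant1}(\varphi(T^{-j}y)-\varphi(T^{-j}x))$ satisfies (4).

By uniform continuity, and since $H_{x\to x}=1$, we have $H_{x\to y}\to1$ uniformly as $\mathrm{dist}(x,y)\to0$. Iterating (3) and (4) gives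
$$H^s_{x\to y}=A^n(y)^{-1}H^s_{T^nx\to T^ny}A^n(x),\qquad H^u_{x\to y}=A^n(T^{-n}y)\,H^u_{T^{-n}x\to T^{-n}y}\,A^n(T^{-n}x)^{-1},\tag{5}$$
and for large $n$ the middle factors are uniformly close to $1$.

**Definition (gauge).** For a subgroup $K\subset G$, a $K$-gauge is a Hölder map $\Gamma:X\to K$. It replaces $A(x)$ by $\Gamma(Tx)^{-1}A(x)\Gamma(x)$, $H_{x\to y}$ by $\Gamma(y)^{-1}H_{x\to y}\Gamma(x)$, and a field $\kappa_x$ of lines or subspaces by $\Gamma(x)^{-1}\kappa_x$. The result is again an su-cocycle.

*Trivial gauges (example).* Fix $p_b\in X$ with $(p_b)_0=b$ for each symbol $b$. Let $P(x)=(p_{x_0}^-|x^+)$ and $\Gamma(x)=H^s_{P(x)\to x}$. If $x^+=y^+$, then $P(x)=P(y)$, and the new holonomy is $H^s_{y\to P(y)}H^s_{x\to y}H^s_{P(x)\to x}=1$. By (3), the new $A(x)$ depends only on $x^+$. This is the *s-trivial gauge*. With $P'(x)=(x^-|p_{x_0}^+)$ and $\Gamma(x)=H^u_{P'(x)\to x}$ one gets $H^u\equiv1$ and, by (4), $A(T^{-1}x)$ depends only on $x^-$. This is the *u-trivial gauge*. If the relevant holonomy is $K$-valued, so is the gauge. For scalars the s-trivial gauge makes $\varphi$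 cohomologous to a function of the future.

*Time reversal.* Replace $T$ by $T^{-1}$ and $A(x)$ by $A(T^{-1}x)^{-1}$, and reverse sequences. Equation (4) can be written
$$A(T^{-1}y)^{-1}H^u_{x\to y}=H^u_{T^{-1}x\to T^{-1}y}A(T^{-1}x)^{-1},$$
which is (3) for the reversed data. So we get an su-cocycle in which $H^s$ and $H^u$ have exchanged roles.

**Lemma 3.** $A_0$ has holonomies making it a $GL(d,\mathbb R)$-valued su-cocycle.

*Proof.* This is where bunching is used. Let $\theta=\max\|A_0\|\|A_0^{-1}\|2^{-\alpha}<1$. For $(x,y)\in X_s$ we have $\mathrm{dist}(T^jx,T^jy)\leqslant2^{-j}$, so $\|A_0(T^jx)\|\leqslant(1+C2^{-\alpha j})\|A_0(T^jy)\|$, and multiplying over $j<n$ gives $\|A_0^n(y)^{-1}\|\|A_0^n(x)\|\leqslant C(\theta2^\alpha)^n$. With $H_n=A_0^n(y)^{-1}A_0^n(x)$,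
$$\|H_{n+1}-H_n\|=\|A_0^n(y)^{-1}\big[A_0(T^ny)^{-1}A_0(T^nx)-I\big]A_0^n(x)\|\leqslant C(\theta2^\alpha)^n2^{-\alpha n}=C\theta^n.$$
So $H_n\to H^s_{x\to y}$ exponentially fast. The same applies with $x,y$ exchanged, so $H^s_{x\to y}$ is invertible with inverse $H^s_{y\to x}$. The composition rule holds for each $H_n$. Equation (3) follows from $A_0(y)H_{n+1}(x,y)=H_n(Tx,Ty)A_0(x)$. The Hölder constants of $H_n$ grow at most exponentially, so $H^s$ is Hölder by (IP). The reversed cocycle is also fiber-bunched, which gives $H^u_{x\to y}=\lim A_0^n(T^{-n}y)A_0^n(T^{-n}x)^{-1}$. $\square$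

## 7. Models and their minimal groups

**Definition (model).** A model of $(X_0,A_0)$ consists of an irreducible vertex shift $X$; a continuous shift-commuting surjection $\pi:X\to X_0$; an algebraic group $G$; a $G$-valued su-cocycle $(A,H^s,H^u)$ over $X$; representations $V_1,\dots,V_h$ of $G$ with $V=\bigoplus V_j$, $\dim V=d$, $\rho=\bigoplus\rho_j$; and a continuous $\Gamma:X\to\mathrm{Iso}(V,\mathbb R^d)$ such that $\Gamma(Tx)^{-1}A_0(\pi x)\Gamma(x)$ is block upper triangular for $V_1\oplus\dots\oplus V_h$ with diagonal blocks $\rho_j(A(x))$.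

*Example.* By Lemma 3 there is the model $X=X_0$, $G=GL(d,\mathbb R)$, $h=1$, $\Gamma=I$. For the triangular cocycle $Q_{x_0}$ of Section 3 there is a model with $G$ the diagonal subgroup of $GL(2,\mathbb R)$, $V_1,V_2$ the two coordinate lines, $A(x)$ the diagonal part of $Q_{x_0}$, trivial holonomies and $\Gamma=I$. Note that nothing relates the holonomies of a model to those of $A_0$.

$G$-gauges $\gamma$ preserve models: replace $\Gamma$ by $\Gamma\rho(\gamma)$, using that $\rho$ is block diagonal. **Fix a model with $\dim G$ minimal.**

**Lemma 4.** We may assume $G$ Zariski connected, and then $G$ is reductive.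

*Proof.* **Connectedness.** We pass to a finite extension of the shift to make $A$ take values in $G^0$. Let $\Phi=G/G^0$, a finite group, with bars denoting classes. $\bar A:X\to\Phi$ is continuous, so it depends on finitely many coordinates. After a recoding by centered blocks, which only shrinks $X_s$ and $X_u$, we have $\bar A(x)=\bar A(x_0)$. Let $\tilde X$ be the vertex shift on pairs $(b,\varphi)$, $\varphi\in\Phi$, with $(b,\varphi)\to(b',\varphi')$ iff $b\to b'$ and $\varphi'=\bar A(b)\varphi$. If $(b,\varphi)$ leads to $(b',\varphi')$, complete the projected path to a loop at $b$ and run this loop $|\Phi|!$ times. The total effect on $\Phi$ is trivial, so the lifted path passes through $(b',\varphi')$ and returns to $(b,\varphi)$. So $\tilde X$ is a disjoint union of irreducible shifts with no edges between them. Each maps onto $X$: if it contains the vertex $(b,\varphi)$, every path starting at $b$ lifts to it, so every word of $X$ lifts, and the image is compact and shift-invariant. Choose one component.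

With representatives $g_\varphi\in G$ of $\varphi\in\Phi$, gauge by $(x,\varphi)\mapsto g_{\varphi_0}$. The cocycle becomes $g_{\varphi_1}^{-1}A(x)g_{\varphi_0}\in G^0$. Take a pair in $\tilde X_s$ with coordinates $(x_n,\varphi_n)$, $(y_n,\psi_n)$, equal for $n\geqslant0$. Then $\varphi_0=\psi_0$ and $\bar A^n(x)=\bar A^n(y)$ for $n\geqslant0$. For large $n$, $H^s_{T^nx\to T^ny}$ is near $1$ and lies in $G^0$, so by (5) $\bar H^s_{x\to y}=\bar A^n(y)^{-1}\bar A^n(x)=1$. So the gauged s-holonomy $g_{\varphi_0}^{-1}H^s_{x\to y}g_{\varphi_0}$ is $G^0$-valued. For $\tilde X_u$ use the second formula in (5), where $\bar A^n(T^{-n}x)$ depends on $x_{-n},\dots,x_{-1}$ only. We obtain a model with group $G^0$, of the same dimension.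

**Reductivity.** We show that a nontrivial unipotent radical could be discarded. If $R_u(G)\neq1$, write $G=J\ltimes R_u(G)$ with projection $p$; then $\dim J<\dim G$. On the graded pieces of $G$-composition series of the $V_j$, $R_u(G)$ acts trivially by (A3). So in a basis adapted to these series $\rho_j(g)$ is block triangular with diagonal blocks given by $p(g)$. Hence $(p(A),p(H^s),p(H^u))$ with the graded representations is a model with group $J$, contradicting minimality. $\square$

From now on $G$ is Zariski connected and reductive. *To reduce* $(A,H^s)$ by a $K$-gauge to a subgroup means that after this gauge $A$ and $H^s$ take values in it. Sections 8–11 prove: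

**Proposition 5.** In this minimal model $(A,H^s)$ cannot be reduced by a $G$-gauge to a proper algebraic subgroup of $G$.

## 8. Invariant sections lie in one orbit

A field $\kappa:X\to\mathbb P(E)$, or into a Grassmannian $\mathrm{Gr}_r(E)\subset\mathbb P(\Lambda^rE)$, is *$A$-invariant* if $A(x)\kappa_x=\kappa_{Tx}$. It is *s-invariant* (*u-invariant*) if $H_{x\to y}\kappa_x=\kappa_y$ on $X_s$ (on $X_u$). In the positive matrix example with trivial holonomies, $e_x$ is u-invariant and $f_x$ is s-invariant.

**Lemma 6.** Let $(A,H^s)$ be $K$-valued, $K$ algebraic, $E$ a representation of $K$, and $\kappa:X\to\mathbb P(E)$ Hölder, $A$- and s-invariant. Then $\kappa(X)$ lies in one $K$-orbit $Ko$, and $(A,H^s)$ reduces by a $K$-gauge to $\mathrm{Stab}_K(o)$. The same holds with $u$ for $s$.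

*Proof.* **One orbit.** We show that all orbits meeting $\kappa(X)$ have the same closure. Use the s-trivial gauge. It is $K$-valued, so it does not change the $K$-orbit of any $\kappa_x$; now $A$ and $\kappa$ depend only on the future. Given $x$ and a cylinder in future coordinates, irreducibility gives $z$ in the cylinder and $n$ with $(T^nz)^+=x^+$: follow the cylinder's word, then a path to $x_0$, then $x^+$. Then $\kappa_z=A^n(z)^{-1}\kappa_x\in K\kappa_x$. Since $\kappa$ is continuous and depends on the future only, $\kappa(X)\subset\overline{K\kappa_x}$ for every $x$. So two orbits $O,O'$ meeting $\kappa(X)$ have $\overline O=\overline{O'}$. By (A4) both are open and dense in this closure, so they intersect and $O=O'$.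

**Reduction.** We lift $\kappa$ to $K$. The set $\kappa(X)\subset Ko$ is compact and $X$ is zero-dimensional, so there is a finite clopen partition of $X$ on each piece of which $\kappa$ takes values in the domain of a smooth local section (A4). This gives a Hölder $\Gamma:X\to K$ with $\Gamma(x)o=\kappa_x$. After this gauge $\kappa\equiv o$, and invariance says that $A$ and $H^s$ fix $o$. The u-case follows by time reversal. $\square$

**Definition (minimality).** A $K$-valued $(A,H^s)$ is *s-minimal* in $K$ if it does not reduce by a $K$-gauge to a proper algebraic subgroup of $K$. *u-minimal* is defined in the same way for $(A,H^u)$.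

*Example.* Over the full 2-shift let $A\equiv\mathrm{diag}(2,\frac12)$ with trivial holonomies. In $GL(2,\mathbb R)$ it is not s-minimal. In $K=\{\mathrm{diag}(t,t^{-1})\}$ it is: a proper algebraic subgroup of $K$ is contained in $\{\pm1\}$, and a $K$-gauge does not change the value of $A$ at the fixed point $0^\infty$, since $K$ is abelian. By Lemma 6, the positive matrix cocycle is not u-minimal in $GL(2,\mathbb R)$, because $e_x$ is nonconstant (see the next corollary).

$K$-gauges preserve minimality. By the descending chain condition for algebraic subgroups, every $(A,H^s)$ reduces to an s-minimal one, and likewise for $u$.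

**Corollary 7.** If $(A,H^u)$ is $R$-valued and u-minimal, every Hölder, $A$- and u-invariant section of $\mathbb P(E)$ or $\mathrm{Gr}_r(E)$, $E$ a representation of $R$, is constant and $R$-fixed. Likewise for $s$.

*Proof.* By Lemma 6 the section lies in one orbit $Ro$ and $(A,H^u)$ reduces to $\mathrm{Stab}_R(o)$. Minimality gives $\mathrm{Stab}_R(o)=R$, so $Ro=\{o\}$. For Grassmannians use $\Lambda^rE$. $\square$

## 9. The hull of an invariant line field

What can be said about a line field that is only $A$-invariant, when $(A,H^u)$ is u-minimal? The next lemma says that its translates under unstable holonomy span a fixed subspace, inside which the line field is dominated by everything else. Its mechanism is that lines at points with a common past come exponentially close under backward iteration, so backward iterates nearly have rank one on their span.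

**Lemma 8.** Let $(A,H^u)$ be $R$-valued and u-minimal, $E$ a representation of $R$, and $\omega:X\to\mathbb P(E)$ Hölder and $A$-invariant. There is an $R$-invariant subspace $L\subset E$ containing all $\omega_x$, spanned for each $x$ by $\{H^u_{y\to x}\omega_y:(y,x)\in X_u\}$, and a continuous $A$-invariant field of complements $L=\omega_x\oplus L_x^+$ with
$$\|A^n(x)|_{\omega_x}\|\leqslant C\theta^n\,\mathfrak m(A^n(x)|_{L_x^+}),\qquad n\geqslant0,\ \theta<1.\tag{6}$$
If $\dim L=1$, then $L^+=0$ and (6) is vacuous.

*Proof.* Use the u-trivial gauge $\Gamma$, which is $R$-valued. Undoing it only changes constants and preserves $R$-invariant subspaces, and since the gauged holonomy is $1$, $\Gamma(x)\Gamma(y)^{-1}=H^u_{y\to x}$, so the span in the statement is the one used below. Put $N_n(x)=A^n(T^{-n}x)^{-1}$, which now depends only on $x^-$.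

**Step 1: the span is a fixed subspace.** The aim is to apply Corollary 7 to $L_x=\mathrm{span}\{\omega_y:y^-=x^-\}$. For $y^-=x^-$ we have $N_1(x)\omega_y=N_1(y)\omega_y=\omega_{T^{-1}y}$ and $(T^{-1}y)^-=(T^{-1}x)^-$. So $N_1(x)L_x\subset L_{T^{-1}x}$ and $\dim L_{T^{-1}x}\geqslant\dim L_x$. The function $x\mapsto\dim L_x$ depends on $x^-$ and is lower semicontinuous, because independent lines $\omega_{(x^-|\eta_j)}$ stay independent when $x^-$ is replaced by a nearby $x'^-$. So the set where it is maximal is open and contains some $\{z:z_{-k}\cdots z_0=v\}$. Given any $x$, choose $z$ in this set and $n$ with $(T^{-n}z)^-=x^-$ (follow $x^-$, then a path to $v_0$, then $v$). Then $\dim L_x=\dim L_{T^{-n}z}\geqslant\dim L_z=\max$. So $\dim L_x\equiv r$ and $N_1(x)L_x=L_{T^{-1}x}$. Locally $L_x$ is spanned by $\omega_{(x^-|\eta_j)}$, $1\leqslant j\leqslant r$, with fixed $\eta_j$, so $L$ is Hölder. It is $A$-invariant and, depending only on $x^-$ while $H^u\equiv1$, u-invariant. By Corollary 7, $L_x\equiv L$ is constant and $R$-invariant. Let $r\geqslant2$.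

**Step 2: backward iterates are nearly of rank one on $L$.** The aim is the hypothesis of (BG) for $N$ over $T^{-1}$ with index $1$. By compactness there is $\delta>0$ such that for each $x$ there are $y_1,\dots,y_r$ with $y_j^-=x^-$ and unit $o_j\in\omega_{y_j}$ with $|\det(o_1,\dots,o_r)|\geqslant\delta$ (the futures $\eta_j$ that work at one point work nearby). Since $T^{-n}y_j$ and $T^{-n}x$ agree at all coordinates $\leqslant n$, $d(\omega_{T^{-n}y_j},\omega_{T^{-n}x})\leqslant C2^{-\beta n}$. A unit $v\in L$ is $\sum c_jo_j$ with $|c_j|\leqslant1/\delta$ by Cramer's rule. So $N_n(x)v=\sum c_jN_n(x)o_j$, with $N_n(x)o_j\in\omega_{T^{-n}y_j}$, lies within $C'2^{-\beta n}\|N_n(x)|_L\|$ of the line $\omega_{T^{-n}x}$. Composing with the orthogonal projection to this line, we see that $N_n(x)|_L$ is $C'2^{-\beta n}\|N_n(x)|_L\|$-close to a map of rank $\leqslant1$. Hence $\sigma_2(N_n|_L)\leqslant C'2^{-\beta n}\sigma_1(N_n|_L)$. By (BG) there is a continuous $N$-invariant splitting $L=E'_x\oplus F'_x$, $\dim E'_x=1$, with $\|N_n|_{F'}\|\leqslant C\theta^n\|N_n|_{E'}\|$.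

**Step 3: the dominating line of $N$ is $\omega$.** Fix $x$. For each $n$, apply the determinant bound at $T^nx$: if all $o_j$ were within $\varepsilon$ of the hyperplane $F'_{T^nx}$, then $|\det(o_j)|\leqslant r\varepsilon$. So some $y$ with $y^-=(T^nx)^-$ has $\omega_y$ at angle $\geqslant\delta'$ from $F'_{T^nx}$, with $\delta'$ uniform. A unit vector of $\omega_y$ then has $E'$-component bounded below and bounded $F'$-component, so $\omega_{T^{-n}y}=N_n(T^nx)\omega_y$ is $C\theta^n$-close to $E'_x$. It is also $C2^{-\beta n}$-close to $\omega_x$, because $T^{-n}y$ and $x$ agree at all coordinates $\leqslant n$. Letting $n\to\infty$, $E'_x=\omega_x$.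

Put $L^+=F'$. Since $A^n(x)=N_n(T^nx)^{-1}$, we have $\|N_n(T^nx)|_{F'}\|=\mathfrak m(A^n(x)|_{L^+_x})^{-1}$ and $\|N_n(T^nx)|_{E'}\|=\|A^n(x)|_{\omega_x}\|^{-1}$, and (6) follows. $\square$

**Lemma 9 (reversed hull).** If $(A,H^s)$ is $S$-valued and s-minimal and $\omega$ is a Hölder $A$-invariant line field in a representation of $S$, its s-hull $L$ (spanned for each $x$ by $\{H^s_{y\to x}\omega_y:(y,x)\in X_s\}$) is a constant $S$-invariant subspace, and $L=\omega_x\oplus L^-_x$ with $L^-$ continuous and $A$-invariant and $\|A^n(x)|_{L_x^-}\|\leqslant C\theta^n\|A^n(x)|_{\omega_x}\|$.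

*Proof.* Lemma 8 for the reversed cocycle, read at the point $T^nx$, gives $\|A^n(x)^{-1}|_{\omega_{T^nx}}\|\leqslant C\theta^n\,\mathfrak m(A^n(x)^{-1}|_{L^-_{T^nx}})$. Take reciprocals. $\square$

*Example.* Over the full 2-shift take $A\equiv\mathrm{diag}(2,\frac12)$ and trivial holonomies, with $R=\{\mathrm{diag}(t,t^{-1})\}$ as above (the same argument shows u-minimality) and $E=\mathbb R^2$. A constant line $\omega\equiv\mathbb Re_2$ has hull $L=\mathbb Re_2$. An $A$-invariant Hölder line field cannot equal $\mathbb R(1,1)$ at a fixed point, since that line is not an eigenline.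

## 10. Invariant line fields stay in a single orbit

We need more than invariance of $\omega$ under the holonomies gives us: in the next section $\omega$ is s-invariant while the minimality at hand is u-minimality. Lemma 6 does not apply, but the hull does the job.

**Lemma 10.** In the setting of Lemma 8, $\omega(X)$ lies in a single $R$-orbit.

*Proof.* Choose $z\in X$ whose forward orbit visits every cylinder infinitely often (irreducibility). Let $O_{\mathbb C}=R_{\mathbb C}\omega_z\subset\mathbb P(E_{\mathbb C})$, which is Zariski open in its Zariski closure $\overline{O_{\mathbb C}}$. Since $\omega_{T^nz}=A^n(z)\omega_z\in R\omega_z$, density gives $\omega(X)\subset\overline{O_{\mathbb C}}\cap\mathbb P(E)$. Let $Y=(\overline{O_{\mathbb C}}\setminus O_{\mathbb C})\cap\mathbb P(E)$. It is real Zariski closed and $R$-invariant, and $\omega_z\notin Y$.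

**Step 1: $\omega(X)\cap Y=\emptyset$.** We must exclude that $\omega$ falls to the boundary of the orbit in the limit. The idea is to push forward a polynomial that vanishes on $Y$ but not at $\omega_z$, and to see that domination keeps it from dying. Choose $k$ such that $Y$ is the zero set of the space $\Phi'$ of all forms of degree $k$ on $E$ vanishing on $Y$, viewed as functionals on $\mathrm{Sym}^kE$. $\Phi'$ is $R$-invariant. Apply Lemma 8 to the line field $\omega^k$ in $\mathrm{Sym}^kE$, with hull $L^{(k)}=\omega_x^k\oplus L_x^+$. Let $\Phi=\Phi'|_{L^{(k)}}$, an $R$-invariant subspace of $(L^{(k)})^*$. As $\omega_z\notin Y$, there is $\varphi\in\Phi$ with $\varphi|_{\omega_z^k}\neq0$. Put $\varphi_n=\varphi\circ A^n(z)^{-1}\in\Phi$. On unit vectors of $\omega^k_{T^nz}$,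
$$|\varphi_n|=\frac{\|\varphi|_{\omega_z^k}\|}{\|A^n(z)|_{\omega_z^k}\|},\qquad\text{while}\qquad\|\varphi_n|_{L^+_{T^nz}}\|\leqslant\frac{\|\varphi\|}{\mathfrak m(A^n(z)|_{L_z^+})}.$$
By (6) the ratio of the second to the first tends to $0$, so $\|\varphi_n|_{L^+_{T^nz}}\|/\|\varphi_n\|\to0$. Given $x'\in X$, take $n_j\to\infty$ with $T^{n_j}z\to x'$ and, along a subsequence, a limit $\psi\in\Phi$, $\|\psi\|=1$, of $\varphi_{n_j}/\|\varphi_{n_j}\|$. By continuity of $L^+$, $\psi|_{L^+_{x'}}=0$. Since $\psi\neq0$ on $L^{(k)}=\omega_{x'}^k\oplus L^+_{x'}$, $\psi|_{\omega^k_{x'}}\neq0$, so $\omega_{x'}\notin Y$. (If $L^+=0$ this holds trivially.)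

**Step 2: real orbits are open and closed in $O_{\mathbb R}$.** By Step 1, $\omega(X)\subset O_{\mathbb R}:=O_{\mathbb C}\cap\mathbb P(E)$; it remains to separate the finer $R$-orbits. As $\omega_z$ is real and $R_{\mathbb C}$ is defined over $\mathbb R$, complex conjugation acts on the complex manifold $O_{\mathbb C}$, with fixed point set $O_{\mathbb R}$. So $O_{\mathbb R}$ is a real manifold whose tangent space at $y$ is the conjugation-fixed part of $T_yO_{\mathbb C}$. The infinitesimal action $\mathfrak r\otimes\mathbb C\to T_yO_{\mathbb C}$ is onto and commutes with conjugation, so $\mathfrak r\to T_yO_{\mathbb R}$ is onto. Hence $R$-orbits in $O_{\mathbb R}$ are open; their complements are unions of orbits, so they are also closed in $O_{\mathbb R}$. So $\{x:\omega_x\in R\omega_z\}$ is closed in $X$ and contains the dense forward orbit of $z$. It is $X$. $\square$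

## 11. Two minimal groups and what lies between them

We now prove Proposition 5. Let $S\subset G$ be any algebraic subgroup to which $(A,H^s)$ reduces by a $G$-gauge $\gamma_s$ and in which it is s-minimal. Let $R\subset G$ be such a group for $(A,H^u)$, u-minimal, with gauge $\gamma_u$. We show that a model with a group of dimension at most $\dim(R\cap S)$ exists (for suitable conjugates), so minimality of $\dim G$ forces $S=G$.

The picture to keep in mind is the positive matrix example with $G=GL(2,\mathbb R)$. Gauging $e_x$ to $\mathbb Re_1$ and $f_x$ to $\mathbb Re_2$ makes $A$ diagonal, $H^u$ upper triangular (it fixes the fast line) and $H^s$ lower triangular. Conjugation by $A^n$ expands the upper entry exponentially and contracts the lower entry. Forgetting the off-diagonal entries of both holonomies leaves an su-cocycle in the diagonal group, which is a smaller model. In general the role of the diagonal group is played by a Levi factor of $R\cap S$, and one must show that $R$, $S$ and $R\cap S$ have essentially the same Levi factor.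

**Common gauge.** We make the two reductions visible in one gauge. By (A1) take representations $E,E'$ of $G$ and lines $\ell\subset E$, $\ell'\subset E'$ with $S=\mathrm{Stab}_G(\ell)$, $R=\mathrm{Stab}_G(\ell')$. Then $\omega_x=\gamma_s(x)\ell$ is Hölder, $A$- and s-invariant, and $\varrho_x=\gamma_u(x)\ell'$ is Hölder, $A$- and u-invariant. Gauge by $\gamma_u$: now $A,H^u\in R$, u-minimal, and $\varrho\equiv\ell'=:o'$. By Lemma 10, $\omega(X)$ is in a single $R$-orbit $Ro$. Lift it, as in the proof of Lemma 6, to a Hölder map $X\to R$ and gauge by this map. Now $\omega\equiv o$ as well, still $\varrho\equiv o'$ because $R$ fixes $o'$, and $(A,H^u)$ is still $R$-valued and u-minimal. As $\omega\equiv o$ is $A$- and s-invariant, $(A,H^s)$ is $\mathrm{Stab}_G(o)$-valued. Here $o=g\ell$ for some $g\in G$, so $\mathrm{Stab}_G(o)=gSg^{-1}$. If $\gamma$ is the total gauge, then $\gamma(x)g\ell=\gamma_s(x)\ell$, so $\gamma g=\gamma_ss$ with $s:X\to S$ Hölder. Thus gauging by $\gamma g$ gives an s-minimal pair in $S$, and gauging by $\gamma$ gives its conjugate, s-minimal in $gSg^{-1}$. Rename $S:=gSg^{-1}$.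 In this gauge
$$A\in Q:=S\cap R,\qquad H^s\in S,\qquad H^u\in R,\qquad \mathfrak q=\mathfrak r\cap\mathfrak s .$$
The configuration is symmetric under time reversal combined with $(R,H^u,o)\leftrightarrow(S,H^s,o')$. "Reversed" refers to this symmetry.

**Step 1: between $Q$ and $R$ everything expands, between $Q$ and $S$ everything contracts.** This is the quantitative input for all that follows. We claim there are $C$ and $\theta<1$ with, for $n\geqslant0$,
$$\|(\mathrm{Ad}A^n(x)|_{\mathfrak r/\mathfrak q})^{-1}\|\leqslant C\theta^n,\qquad\|\mathrm{Ad}A^n(x)|_{\mathfrak s/\mathfrak q}\|\leqslant C\theta^n.\tag{7}$$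
Let $L\supset o$ be the $R$-invariant hull of Lemma 8 for $\omega\equiv o$. As $L/o\cong L_x^+$ equivariantly with bounded distortion, (6) gives $\|(A^n|_{L/o})^{-1}\|\,\|A^n|_o\|\leqslant C\theta^n$. The map $\mathfrak r\to\mathrm{Hom}(o,L/o)$, $\xi\mapsto(v\mapsto\xi v+o)$, is well defined because $L$ is $R$-invariant. It is $Q$-equivariant because $Q$ fixes $o$, and its kernel is $\{\xi\in\mathfrak r:\xi o\subset o\}=\mathfrak r\cap\mathfrak s=\mathfrak q$. So $\mathfrak r/\mathfrak q$ embeds in $\mathrm{Hom}(o,L/o)$, where the inverse of $A^n$ is $\phi\mapsto(A^n|_{L/o})^{-1}\phi A^n|_o$, of norm $\leqslant C\theta^n$. The second statement is the reversed one, with $o'$, its s-hull and Lemma 9.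

**Step 2: $R=QR^0$ and $S=QS^0$.** This lets us check invariance under $R$ on $Q$ and on the Lie algebra $\mathfrak r$. $QR^0$ is an algebraic subgroup of $R$ containing the values of $A$. For $n$ large $H^u_{T^{-n}x\to T^{-n}y}$ is near $1$, hence in $R^0$, so by (5) $H^u_{x\to y}\in QR^0$. By u-minimality $QR^0=R$. Reversed: $QS^0=S$.

**Step 3: $Q$ fills the Levi factor of $R$.** *Let $\pi:R\to\bar R$ be the projection to a Levi factor, $\ker\pi=R_u(R)$. Then $d\pi(\mathfrak q)=\bar{\mathfrak r}$; likewise for $S$.* The point of this step is that the directions in $\mathfrak r/\mathfrak q$ are all unipotent, as in the triangular picture. The strategy is to describe $\pi(Q)$ by a line, look at the $R$-module this line generates, and split the line off by uniform expansion and reductivity.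

*The module.* Let $\hat Q$ be the Zariski closure of $\pi(Q)$. By (A5) its Lie algebra is $\bar{\mathfrak q}=d\pi(\mathfrak q)$. By (A1) take a representation $W$ of $\bar R$ and a line $\zeta\subset W$ with stabilizer $\hat Q$, so $\{\xi\in\bar{\mathfrak r}:\xi\zeta\subset\zeta\}=\bar{\mathfrak q}$. View $W$ as a representation of $R$ and let $M=U(\mathfrak r)\zeta$, where $U$ is the enveloping algebra. The stabilizer of $M$ is Zariski closed and contains the Hausdorff identity component of $R$, so it contains $R^0$. It contains $Q$, as $Q\zeta=\zeta$ and $Q$ normalizes $\mathfrak r$. By Step 2, $M$ is $R$-invariant. Suppose, for contradiction, $M\neq\zeta$.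

*Expansion on $M/\zeta$.* Let $M_k=U_k(\mathfrak r)\zeta$ be the span of products of at most $k$ elements of $\mathfrak r$ applied to $\zeta$, so $M_0=\zeta$. The rule $(\xi_1\cdots\xi_k)\otimes v\mapsto\xi_1\cdots\xi_kv$ induces a well-defined $Q$-equivariant surjection $\mathrm{Sym}^k(\mathfrak r/\mathfrak q)\otimes\zeta\to M_k/M_{k-1}$. Indeed, exchanging factors produces commutators, which lower the degree, and a factor in $\mathfrak q$ can be moved to the right, where $\mathfrak q\zeta\subset\zeta$. By (7), $\|(A^n|_{M_k/M_{k-1}})^{-1}\|\,\|A^n|_\zeta\|\leqslant C\theta^n$ for $k\geqslant1$. Choose a linear complement $N$ of $\zeta$ in $M$ and write the action of $A$ on $M=\zeta\oplus N$ as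
$$A=\begin{pmatrix}a&b\\0&c\end{pmatrix},$$
so $c$ is the action on $M/\zeta\cong N$. Apply (TR) to the cocycle $a(T^{-1}x)c(T^{-1}x)^{-1}$ over $T^{-1}$, whose $n$-th iterate is $a^n(T^{-n}x)c^n(T^{-n}x)^{-1}$ and which is block triangular for the filtration $M_k/\zeta$. With a slightly larger $\theta<1$,
$$\|(A^n(x)|_{M/\zeta})^{-1}\|\cdot\|A^n(x)|_\zeta\|\leqslant C\theta^n.\tag{8}$$

*An invariant hyperplane field.* Put
$$g_x=\sum_{j\geqslant1}a^{j-1}(T^{1-j}x)\,b(T^{-j}x)\,c^j(T^{-j}x)^{-1}\in\mathrm{Hom}(N,\zeta).$$
Since $c^j(T^{-j}x)=c^{j-1}(T^{1-j}x)c(T^{-j}x)$, the series converges exponentially by (8). It is Hölder by (IP). In the series for $g_{Tx}$ the term $j=1$ is $b(x)c(x)^{-1}$, and the term $j+1$ is $a(x)[\,j\text{-th term of }g_x]c(x)^{-1}$. So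
$$g_{Tx}=(a(x)g_x+b(x))c(x)^{-1},$$
which says that $M_x^+=\{g_xw+w:w\in N\}$ is $A$-invariant. It is a Hölder hyperplane field in $M$ transverse to $\zeta$. It is u-invariant: for $(x,y)\in X_u$, by (5),
$$H^u_{x\to y}M_x^+=A^n(T^{-n}y)\big[H^u_{T^{-n}x\to T^{-n}y}M^+_{T^{-n}x}\big].$$
For $n$ large the holonomy in the bracket is near $1$, so the bracket is the graph of some $h$ with $\|h\|\leqslant2\sup\|g\|+1$. Its image is the graph of $g_y+a^n(T^{-n}y)(h-g_{T^{-n}y})c^n(T^{-n}y)^{-1}$, which tends to $g_y$ by (8). The left side does not depend on $n$, so it is $M_y^+$.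

*Splitting.* By Corollary 7, $M^+$ is constant and $R$-invariant. $M$ is a representation of the reductive group $\bar R$, so $M=M^+\oplus\zeta'$ with an $R$-invariant line $\zeta'$. As $Q$-modules $\zeta'\cong M/M^+\cong\zeta$. If $\zeta'\neq\zeta$, then $\zeta'$ embeds in $M/\zeta$ with the same scalars as $\zeta$, so the left side of (8) is bounded below by a positive constant, a contradiction. So $\zeta'=\zeta$ is $R$-invariant and $M=U(\mathfrak r)\zeta=\zeta$, again a contradiction. Hence $M=\zeta$, so $\bar{\mathfrak r}\zeta\subset\zeta$, i.e. $\bar{\mathfrak q}=\bar{\mathfrak r}$. The $S$-case is the reversed one.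

**Step 4: the unipotent radicals match.** To use one Levi factor for $Q$, $R$ and $S$ at once, we show $Q\cap R_u(R)=R_u(Q)=Q\cap R_u(S)$. First, $Q\cap R_u(R)$ is a normal unipotent algebraic subgroup of $Q$, so it is contained in $R_u(Q)$. Conversely, $R_u(Q)=\exp\mathfrak u$ with $\mathfrak u$ an ideal of $\mathfrak q$, so $\pi(R_u(Q))=\exp\mathfrak n$ with $\mathfrak n=d\pi(\mathfrak u)$. This is a connected unipotent algebraic group (it is cut out among unipotent elements by the polynomial condition $\log g\in\mathfrak n$). By Step 3, $\mathfrak n$ is an ideal of $d\pi(\mathfrak q)=\bar{\mathfrak r}$. So the normalizer of $\exp\mathfrak n$ in $\bar R$, which is the algebraic group $\{g:\mathrm{Ad}(g)\mathfrak n=\mathfrak n\}$, contains the Hausdorff identity component of $\bar R$, hence $\bar R^0$. A normal unipotent algebraic subgroup of $\bar R^0$ lies in $R_u(\bar R^0)=R_u(\bar R)=1$. So $R_u(Q)\subset\ker\pi=R_u(R)$. Reversed: the same for $S$.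

**Step 5: a model with a Levi factor of $Q$.** Now we discard the unipotent parts. Write $Q=J\ltimes R_u(Q)$ with $J$ reductive and projection $\varpi:Q\to J$. The restriction $\pi|_J$ is injective, because its kernel lies in $J\cap R_u(Q)=1$. Its differential is onto $\bar{\mathfrak r}$ by Step 3 and $R_u(Q)\subset\ker\pi$. So $\pi|_J$ is a diffeomorphism onto the open subgroup $\pi(J)=\pi(Q)$ of $\bar R$. By (5), $H^u_{x\to y}\in Q\cdot(\text{element close to }1)\cdot Q$, so $\pi(H^u_{x\to y})\in\pi(Q)=\pi(J)$. Define
$$H^{u,J}=(\pi|_J)^{-1}\pi(H^u),\qquad A^J=\varpi(A),$$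
and $H^{s,J}$ similarly through the Levi projection of $S$. These maps are Hölder. Since $R_u(Q)\subset\ker\pi$, the homomorphism $(\pi|_J)^{-1}\pi$, defined on $\pi^{-1}(\pi(J))$, coincides with $\varpi$ on $Q$; likewise for $S$. Applying it to the composition rule and equation (4) for $H^u$, and its $S$-version to the composition rule and equation (3) for $H^s$, we see that $(A^J,H^{s,J},H^{u,J})$ is a $J$-valued su-cocycle. Refine each $V_j$ by a $Q$-composition series. By (A3) $R_u(Q)$ acts trivially on the graded pieces, which are thus $J$-representations, and in an adapted basis $\rho_j(A(x))$ is block triangular with diagonal blocks given by $A^J(x)$. This is a model with group $J$.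

**Proof of Proposition 5.** By minimality of $\dim G$, $\dim G\leqslant\dim J\leqslant\dim Q\leqslant\dim G$. So $Q$ contains the Hausdorff identity component of $G$, and as $G$ is Zariski connected, $Q=G$ and $S=G$. A reduction of $(A,H^s)$ to a proper algebraic subgroup could be continued to an s-minimal one in a proper algebraic subgroup $S$. Since $S$ was an arbitrary s-minimal reduction, none exists. $\square$

Corollary 7 with $S=G$ now gives the form in which we use this.

**Corollary 11.** In the minimal model, in any $G$-gauge, every Hölder $A$- and s-invariant section of $\mathrm{Gr}_r(E)$, $E$ a representation of $G$, is constant and $G$-invariant.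

## 12. Loops that span, and periodic orbits with all the right norms

**Proposition 12.** In the minimal model there is $C$ such that for all $x\in X$, $n\geqslant0$ there are $q\in X$ and $N\geqslant n$, $N\geqslant1$, with $T^Nq=q$ and, for all $0\leqslant m\leqslant d$,
$$C^{-1}\|\Lambda^m\rho(A^n(x))\|\leqslant r\big(\Lambda^m\rho(A^N(q))\big)\leqslant C\|\Lambda^m\rho(A^n(x))\|.$$

*Proof.* A path is a word $w=w_0\cdots w_n$ with $w_j\to w_{j+1}$; its length is $|w|=n$. Paths are concatenated by identifying common endpoints, and loops of length $0$ are allowed. If $\eta$ is a future with $\eta_0=w_n$, let $w\eta=w_0\cdots w_{n-1}\eta$.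

**Step 1: a gauge in which concatenation is almost multiplicative.** We want a gauge where the matrix along a path depends on what follows only through a controlled factor. Fix a periodic point $p=c^\infty$, with $c$ a loop of length $\ell\geqslant1$ at the symbol $a=p_0$, and take $p_a=p$ among the reference points $p_b$. Use the $G$-gauge
$$\Gamma(x)=H^s_{P(x)\to x}H^u_{p_b\to P(x)},\qquad b=x_0,\quad P(x)=(p_b^-|x^+).$$
Write $B$ and $U$ for the new cocycle and u-holonomy. For $(x,y)\in X_s$ we have $P(x)=P(y)$, so the new s-holonomy is $1$ and $B(x)$ depends only on $x^+$; we write $B^n(\eta)$ for a future $\eta$. If $x^-=p_b^-$ then $P(x)=x$ and $\Gamma(x)=H^u_{p_b\to x}$. Hence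
$$U_{x\to x'}=1\quad\text{if }x^-=x'^-=p_b^-.\tag{9}$$
For a path $w$ of length $n$ and futures $\eta,\eta'$ starting at $w_n$, the points $(p_{w_0}^-|w\eta')$ and $(p_{w_0}^-|w\eta)$ agree at all coordinates $\leqslant n$. Equation (5) for $(B,U)$ together with (9) gives
$$B^n(w\eta)=U_{y'\to y}B^n(w\eta'),\quad y=T^n(p_{w_0}^-|w\eta),\ y'=T^n(p_{w_0}^-|w\eta').\tag{10}$$
The factor lies in a fixed compact set $\mathcal K\subset G$. By uniform continuity of $U$ on $X_u$ we have two refinements.

* (F1) $U_{y'\to y}\to1$ as the common prefix of $\eta,\eta'$ grows, uniformly in $w$.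
* (F2) If $w$ is a loop at $a$ ending with $c^k$, then $U_{y'\to y}\to1$ as $k\to\infty$, uniformly in $w,\eta,\eta'$. Indeed $(y',y)$ is $2^{-k\ell}$-close to $((p^-|\eta'),(p^-|\eta))$, where $U=1$ by (9).

For a loop $f$ at $a$ put $M(f)=B^{|f|}(fp^+)$.

**Step 2: loops span.** This is where the absence of s-invariant sections pays off. *Let $E$ be a representation of $G$ and $0\neq u\in E$. Then $\mathrm{span}\{M(f)u:f\text{ a loop at }a\}\supset\mathrm{span}(Gu)$.* For a future $\eta$ let
$$W(\eta)=\mathrm{span}\{B^{|w|}(w\eta)u:w\text{ a path from }a\text{ to }\eta_0\}.$$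
Since $B(\eta)B^{|w|}(w\eta)=B^{|w|+1}(w\eta)$ and $w\eta=(w\eta_1)(T\eta)$, we have $B(\eta)W(\eta)\subset W(T\eta)$. The dimension of $W$ is lower semicontinuous (use the same paths for nearby futures). The open set where it is maximal contains a cylinder, and any $\eta$ is $T^n\zeta$ for some $\zeta$ in this cylinder. So $\dim W$ is constant and $B(\eta)W(\eta)=W(T\eta)$. Locally $W$ is spanned by finitely many $B^{|w_j|}(w_j\eta)u$ with fixed $w_j$, so $W$ is Hölder. As $H^s\equiv1$ in this gauge, $x\mapsto W(x^+)$ is a Hölder $A$- and s-invariant section. By Corollary 11 it is a constant $G$-invariant subspace. For $\eta=p^+$ it contains $u$ (path of length $0$), hence $Gu$, and it equals $\mathrm{span}\{M(f)u\}$.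

**Step 3: a finite list of connectors for all exterior powers at once.** Let $\rho_m=\Lambda^m\rho$ on $\Lambda^mV$ and $\mathcal A_m=\mathrm{span}\,\rho_m(G)\subset\mathrm{End}(\Lambda^mV)$, $0\leqslant m\leqslant d$. As $G$ is reductive, $\Lambda^mV$ is completely reducible and $\mathcal A_m$ is a semisimple algebra. The form $\mathrm{tr}(XY)$ on $\mathcal A_m$ is nondegenerate: its radical is an ideal, and each $X$ in it has $\mathrm{tr}X^k=0$ for all $k\geqslant1$, so it is nilpotent; a nil ideal of a semisimple algebra is $0$. Given $X_m\in\mathcal A_m\setminus0$ for each $m$, consider $E=\bigotimes_m\mathcal A_m$ with $G$ acting by left multiplication through the $\rho_m$, $u=\bigotimes_mX_m$ and $\varphi=\bigotimes_m\mathrm{tr}$. Each regular function $g\mapsto\mathrm{tr}(\rho_m(g)X_m)$ is not identically $0$ on $G$, because $\rho_m(G)$ spans $\mathcal A_m$. Since $G$ is irreducible, their product $\varphi(gu)$ is not identically $0$ either. By Step 2 there is a loop $f$ with $\varphi(M(f)u)\neq0$, i.e. $\mathrm{tr}(\rho_m(M(f))X_m)\neq0$ for all $m$. By compactness of the unit spheres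 there are a finite set $\mathcal F$ of loops at $a$ and $c_0>0$ such that for all unit $X_m\in\mathcal A_m$ some $f\in\mathcal F$ satisfies
$$|\mathrm{tr}(\rho_m(M(f))X_m)|\geqslant2c_0\quad\text{for all }m.\tag{11}$$

**Step 4: closing up with a connector.** We turn (11) into a statement about a periodic point. For loops $w,f$ at $a$ and $k\geqslant1$ let $\hat w=c^kwc^k$, $q=(\hat wf)^\infty$, $N=|\hat w|+|f|\geqslant1$. By (10), $B^{|\hat w|}(\hat wf\cdots)=V'M(\hat w)$ and $B^{|f|}(f\hat w\cdots)=U'M(f)$. Here $V'\to1$ by (F2), and $U'\to1$ by (F1) since both $\hat w\cdots$ and $p^+$ begin with $c^k$, as $k\to\infty$, uniformly in $w,f$. So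
$$B^N(q)=U'M(f)V'M(\hat w).$$
Fix $k$ so large that replacing $U',V'$ by $1$ changes $\mathrm{tr}(\rho_m(U'M(f)V')X)$ by at most $c_0$ for all $f\in\mathcal F$, unit $X\in\mathcal A_m$, and all $m$. Given $w$, choose $f\in\mathcal F$ by (11) for $X_m=\rho_m(M(\hat w))/\|\rho_m(M(\hat w))\|\in\mathcal A_m$ (the normalization only fixes the unit spheres). Then
$$r(\rho_m(B^N(q)))\geqslant\frac{|\mathrm{tr}\,\rho_m(B^N(q))|}{\dim\Lambda^mV}\geqslant\frac{c_0}{\dim\Lambda^mV}\|\rho_m(M(\hat w))\|,$$
and $r(\rho_m(B^N(q)))\leqslant\|\rho_m(U'M(f)V')\|\,\|\rho_m(M(\hat w))\|\leqslant C\|\rho_m(M(\hat w))\|$.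

**Step 5: arbitrary orbit segments.** Finally we embed $x_0\cdots x_n$ in a loop at $a$. Choose paths $g_1$ from $a$ to $x_0$ and $g_2$ from $x_n$ to $a$ from a finite list, and let $w=g_1x_0\cdots x_ng_2$. Split $M(\hat w)$ into the factors along $c^kg_1$, along $x_0\cdots x_n$, and along $g_2c^k$. The first and third have boundedly many steps, as $k$ is fixed. The middle one is $B^n(x_0\cdots x_ng_2c^kp^+)=U\,B^n(x)$ with $U\in\mathcal K$, by (10). So $M(\hat w)$ equals $B^n(x)$ multiplied left and right by elements of a fixed compact subset of $G$, and $\|\rho_m(M(\hat w))\|$ is comparable to $\|\rho_m(B^n(x))\|$. Also $N\geqslant n$. Gauges are bounded, so $\|\rho_m(B^n(x))\|$ and $\|\rho_m(A^n(x))\|$ are comparable; and $B^N(q)$ is conjugate to $A^N(q)$. The proposition follows. $\square$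

## 13. From the diagonal blocks back to the cocycle

**Step 1: the block diagonal cocycle is dominated.** Here the gap hypothesis enters, exactly once. Let $x,n,q,N$ be as in Proposition 12 and let $\chi_j$ be the eigenvalue moduli of $A_0^N(\pi q)$, where $T^N\pi q=\pi q$. This matrix is conjugate, through $\Gamma(q)$, to a block triangular matrix with diagonal part $\rho(A^N(q))$, so $r_m:=r(\Lambda^m\rho(A^N(q)))=\chi_1\cdots\chi_m$. By (2), Proposition 12 for $m=i-1,i,i+1$, and (1),
$$e^{\tau n}\leqslant e^{\tau N}\leqslant\frac{\chi_i}{\chi_{i+1}}=\frac{r_i^2}{r_{i-1}r_{i+1}}\leqslant C^4\,\frac{\|\Lambda^i\rho(A^n(x))\|^2}{\|\Lambda^{i-1}\rho(A^n(x))\|\,\|\Lambda^{i+1}\rho(A^n(x))\|}=C^4\,\frac{\sigma_i}{\sigma_{i+1}}(\rho(A^n(x))).\tag{12}$$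
By (BG) the cocycle $D=\rho(A)$ over $X$ has a dominated splitting $V=E_x\oplus F_x$ of index $i$, continuous and with angles bounded below. For $n$ large (SV) applies to $D^n(x)$, and with (12), after adjusting the constant for small $n$,
$$\|D^n(x)|_{F_x}\|\leqslant C'e^{-\tau n}\,\mathfrak m(D^n(x)|_{E_x}),\qquad n\geqslant0.\tag{13}$$

**Step 2: make the off-diagonal blocks small.** We prepare the perturbation argument. Let $\tilde A(x)=\Gamma(Tx)^{-1}A_0(\pi x)\Gamma(x)$, block upper triangular with diagonal part $D$. Conjugating by the constant matrix that acts as $\varepsilon^{-j}$ or $\varepsilon^{j}$ (with the appropriate sign) on $V_j$ multiplies the block in position $(j,k)$, $j<k$, by $\varepsilon^{k-j}$. This gives cocycles $\tilde A_\varepsilon\to D$ uniformly as $\varepsilon\to0$.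

**Step 3: domination persists.** *For every $0<\tau'<\tau$ and all small $\varepsilon$, there are an $\tilde A_\varepsilon$-invariant splitting $V=E_\varepsilon\oplus F_\varepsilon$, $\dim E_\varepsilon=i$, and a constant $C_\varepsilon$ with $\|\tilde A_\varepsilon^n|_{F_\varepsilon}\|\leqslant C_\varepsilon e^{-\tau'n}\mathfrak m(\tilde A_\varepsilon^n|_{E_\varepsilon})$ for $n\geqslant0$.* We keep track of the rate, which Theorem 2 needs.

Choose $\tau'<\tau''<\tau$ and $N_0\geqslant1$ with $C'e^{-\tau N_0}<e^{-\tau''N_0}=:\eta<1$. In the splittings $E_x\oplus F_x$ and $E_{T^{N_0}x}\oplus F_{T^{N_0}x}$ write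
$$D^{N_0}=\begin{pmatrix}a_0&0\\0&e_0\end{pmatrix},\quad\|e_0\|\leqslant\eta\,\mathfrak m(a_0),\qquad\tilde A_\varepsilon^{N_0}=\begin{pmatrix}a&b\\c&e\end{pmatrix},$$
with $\|a-a_0\|,\|b\|,\|c\|,\|e-e_0\|\leqslant s$, $s=s(\varepsilon)\to0$. For $g:E_x\to F_x$ with $\|g\|\leqslant1$ let
$$\Psi(g)=(c+eg)(a+bg)^{-1}:E_{T^{N_0}x}\to F_{T^{N_0}x},$$
defined for small $s$ because $\mathfrak m(a_0)$ is bounded below. Then $\tilde A_\varepsilon^{N_0}\mathrm{graph}(g)=\mathrm{graph}(\Psi(g))$ and
$$\|\Psi(g)\|\leqslant\frac{s+(\|e_0\|+s)\|g\|}{\mathfrak m(a_0)-2s}.$$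
Moreover
$$\Psi(g)-\Psi(g')=\big[e(g-g')-\Psi(g')\,b\,(g-g')\big](a+bg)^{-1},$$
because $(c+eg)-\Psi(g')(a+bg)=(c+eg')-\Psi(g')(a+bg')+e(g-g')-\Psi(g')b(g-g')$ and the first two terms cancel. Fix $\eta'\in(\eta,1)$. For small $\varepsilon$ we get $\|\Psi(g)\|\leqslant s'+\eta'\|g\|\leqslant1$ with $s'\to0$, and $\|\Psi(g)-\Psi(g')\|\leqslant\eta'\|g-g'\|$. So $\Psi$ induces a contraction of the complete space of continuous sections $g$ with $\|g\|\leqslant1$. Its fixed section $g_\varepsilon$ satisfies $\|g_\varepsilon\|\leqslant s'/(1-\eta')\to0$, and $E_\varepsilon=\mathrm{graph}(g_\varepsilon)$ is the only continuous $\tilde A_\varepsilon^{N_0}$-invariant bundle of the form $\mathrm{graph}(g)$, $\|g\|\leqslant1$. The image bundle of $E_\varepsilon$ under $\tilde A_\varepsilon$ is continuous and $\tilde A_\varepsilon^{N_0}$-invariant, and it converges uniformly to the image of $E$ under $D$, which is $E$. So for small $\varepsilon$ it is such a graph, hence equals $E_\varepsilon$. Thus $E_\varepsilon$ is $\tilde A_\varepsilon$-invariant.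

The inverse cocycles over $T^{-1}$ satisfy $\|D^{-N_0}|_E\|\leqslant\eta\,\mathfrak m(D^{-N_0}|_F)$ and converge uniformly. So the same argument with $E,F$ exchanged gives a continuous $\tilde A_\varepsilon$-invariant bundle $F_\varepsilon\to F$. As $E_\varepsilon\to E$ and $F_\varepsilon\to F$ uniformly, for small $\varepsilon$ these bundles are complementary and $\|\tilde A_\varepsilon^{N_0}|_{F_\varepsilon}\|\leqslant e^{-\tau'N_0}\mathfrak m(\tilde A_\varepsilon^{N_0}|_{E_\varepsilon})$. Iterating, and absorbing the fewer than $N_0$ remaining steps in $C_\varepsilon$, gives the claim.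

**Step 4: conclusion of Theorem 1.** We return to $A_0$ and then to $A$. By the min–max part of (SV), $\sigma_{i+1}(\tilde A_\varepsilon^n)\leqslant C_\varepsilon e^{-\tau'n}\sigma_i(\tilde A_\varepsilon^n)$. Fix such an $\varepsilon$. Undoing the bounded conjugacies, and since $\pi$ is onto,
$$\sigma_{i+1}(A_0^n(x))\leqslant C''e^{-\tau'n}\sigma_i(A_0^n(x))\qquad\text{for all }x\in X_0,\ n\geqslant0,\tag{14}$$
and by Section 5 the same holds for the original cocycle $A$. By (BG), $(T,A)$ has a dominated splitting of index $i$. This proves Theorem 1. $\blacksquare$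

## 14. The optimal rate

*Proof of Theorem 2.* Let $\ell_n=\frac1n\inf_x\log\frac{\sigma_i}{\sigma_{i+1}}(A^n(x))\geqslant0$.

**Step 1: upper bounds.** We test on periodic orbits. For periodic $q$, $\frac1n\log\frac{\sigma_i}{\sigma_{i+1}}(A^n(q))\to g_i(q)$, so $\limsup\ell_n\leqslant\Delta_i$. Using the uniform measures on periodic orbits, $\inf_\mu\int(\lambda_i-\lambda_{i+1})\,d\mu\leqslant\Delta_i$.

**Step 2: lower bounds.** We use (14) with the best available gap. If $\Delta_i>0$, apply (14) with $\tau=\Delta_i$; this is allowed in the coded system too, since periodic points of the coding project to periodic points with the same matrices, so their gaps are $\geqslant\Delta_i$. Then $\liminf\ell_n\geqslant\tau'$ for all $\tau'<\Delta_i$, so $\liminf\ell_n\geqslant\Delta_i$. If $\Delta_i=0$ this is trivial. At regular points $\lambda_i-\lambda_{i+1}\geqslant\liminf\ell_n$, so $\int(\lambda_i-\lambda_{i+1})\,d\mu\geqslant\liminf\ell_n\geqslant\Delta_i$ for every $\mu$. Together with Step 1 this proves the equalities, including the existence of the limit.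

**Step 3: domination with every rate $t<\Delta_i$.** If $\Delta_i>0$ and $0<t<\Delta_i$, (14) with some $\tau'\in(t,\Delta_i)$ and (BG) give a dominated splitting $E\oplus F$ of index $i$, with angles bounded below. Then (SV), used for large $n$, turns (14) into $\|A^n|_F\|\leqslant Ce^{-\tau'n}\mathfrak m(A^n|_E)$ for all $n\geqslant0$ after enlarging $C$, which gives the definition with ratio $e^{-t}$.

**Step 4: no rate beyond $\Delta_i$, and the converse.** Suppose the inequality in the definition holds with ratio $e^{-t}$, $t>0$. At a periodic $q$ with $T^Nq=q$ the matrix $A^N(q)$ preserves $E_q\oplus F_q$. As $k\to\infty$, $\mathfrak m(A^{kN}(q)|_{E_q})^{1/k}$ tends to the smallest eigenvalue modulus on $E_q$, and $\|A^{kN}(q)|_{F_q}\|^{1/k}$ to the largest on $F_q$. The quotient of the second by the first is at most $e^{-tN}<1$. So $\chi_1,\dots,\chi_i$ come from $E_q$, the others from $F_q$, and $\chi_{i+1}/\chi_i\leqslant e^{-tN}$, i.e. $g_i(q)\geqslant t$. Hence $\Delta_i\geqslant t>0$. So a dominated splitting forces $\Delta_i>0$, and no $t>\Delta_i$ is possible. $\blacksquare$
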